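# Rényi entropy of $X+Y$ for independent points $X,Y$ of the cube $\{0,1\}^n$

## Uniform inputs maximize $H_\alpha(X+Y)$ exactly when $\alpha\le 1$

Throughout, $\log$ is base $2$, $\ln$ is the natural logarithm, and $0\log 0=0$. For a discrete random variable $X$ and $\alpha\ge 0$, $\alpha\neq 1$, the Rényi entropy of order $\alpha$ is
$$H_\alpha(X)=\frac1{1-\alpha}\log\sum_{a}\mathbb P(X=a)^\alpha ,$$
where the sum runs over $a$ with $\mathbb P(X=a)>0$; and $H_1(X)=H(X)=\lim_{\alpha\to1}H_\alpha(X)=-\sum_a\mathbb P(X=a)\log\mathbb P(X=a)$ is the Shannon entropy. We also put $H_\infty(X)=-\log\max_a\mathbb P(X=a)$.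

**Theorem 1.** Let $n\ge1$, $\alpha\in[0,1]$, and let $X,Y$ be independent random variables with values in $\{0,1\}^n$, possibly with different laws. Let $X+Y\in\{0,1,2\}^n$ be the coordinatewise sum over $\mathbb Z$. Then $H_\alpha(X+Y)$ is at most its value when $X$ and $Y$ are both uniform on $\{0,1\}^n$. For $0<\alpha\le1$ the uniform pair is the only maximizer.

The inequality in Theorem 1 is a conjecture of Ajjanagadde and Polyanskiy, taken here from Yuzhou Gu, "Zero-error communication over adder MAC", arXiv:1809.07364 (2018). So the conjecture is true for every $n\ge1$ and every $\alpha\in[0,1]$.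

Let us unpack it. Each of two users picks a random string of $n$ bits, independently of the other, and we see the coordinatewise sum. A coordinate of the sum tells us both bits if it is $0$ or $2$, and only that the bits differ if it is $1$. We want the sum to be as spread out as possible, where spread is measured by $H_\alpha$. The users may correlate the bits within their own strings in any way; they may not correlate with each other. The theorem says that fair independent bits are best.

Write $\mu,\nu$ for the laws of $X,Y$, and $P=\mu*\nu$ for the law of $X+Y$. Put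
$$F_\alpha(\mu,\nu)=\sum_{z:\,P(z)>0}P(z)^\alpha,\qquad C_\alpha=2\cdot 4^{-\alpha}+2^{-\alpha}.$$
If $X,Y$ are uniform, the coordinates of $X+Y$ are i.i.d. with law $(\frac14,\frac12,\frac14)$ on $\{0,1,2\}$, so $F_\alpha=C_\alpha^n$. For $0<\alpha<1$ the factor $\frac1{1-\alpha}$ is positive, and the inequality of Theorem 1 reads $F_\alpha(\mu,\nu)\le C_\alpha^n$. For $\alpha>1$ the factor is negative, and optimality of the uniform pair would mean $F_\alpha(\mu,\nu)\ge C_\alpha^n$.

The value $\alpha=0$ is immediate: $H_0$ is the logarithm of the support size, which is at most $\log 3^n$, and the uniform pair reaches this. So does every pair for which $X+Y$ has full support, so there is no uniqueness at $\alpha=0$.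

Theorem 1 will come from a statement about Shannon quantities of dependent pairs. Here $I(X;Y)=H(X)+H(Y)-H(X,Y)$ is mutual information and $h(p)=-p\log p-(1-p)\log(1-p)$.

**Theorem 2.** Let $0<\alpha<1$. For any jointly distributed, possibly dependent, $X,Y\in\{0,1\}^n$,
$$(1-\alpha)H(X+Y)-\alpha I(X;Y)\le n\log C_\alpha .$$
Consequently, for $\theta\in(\frac13,\frac12)$: if $I(X;Y)\le n(1-h(\theta))$, then $H(X+Y)\le n\,(h(\theta)+1-\theta)$, and this is sharp.

Finally, the range of $\alpha$ is determined.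

**Theorem 3.** Let $\alpha\in[0,\infty]$. If $n\ge2$, the uniform pair maximizes $H_\alpha(X+Y)$ over independent pairs if and only if $\alpha\in[0,1]$. If $n=1$, it does so if and only if $\alpha\in[0,\alpha^*]$, where $\alpha^*\in(3,4)$ is the unique root larger than $1$ of $2^\alpha=4\alpha-2$.

## Entropy facts used, and the small law $(\frac14,\frac12,\frac14)$

For the law $(\frac14,\frac12,\frac14)$ we have $H_0=\log3$, $H_1=\frac32$, $H_2=-\log(\frac1{16}+\frac14+\frac1{16})=\log\frac83$ and $H_\infty=1$.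

The following standard facts on random variables with finitely many values are used.

- Chain rule: $H(A,B)=H(A)+H(B|A)$. Conditioning does not increase entropy. Hence $H(A_1,\dots,A_n)\le\sum_iH(A_i)$, with equality if and only if the $A_i$ are independent. The same inequality holds conditionally on a further variable.
- $I(A;B)=H(A)-H(A|B)$, and $I(A;B,C)=I(A;C)+I(A;B|C)$ with $I(A;B|C)\ge0$.
- Gibbs' inequality: if $A$ has law $Q$ and $\mu$ is a probability law that is positive where $Q$ is, then $\mathbb E_Q\log\mu(A)\le -H(A)$.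
- Binary relative entropy, for $q\in[0,1]$, $q_0\in(0,1)$: $D(q\|q_0)=q\log\frac q{q_0}+(1-q)\log\frac{1-q}{1-q_0}$. It is $\ge0$, and is $0$ only for $q=q_0$. Pinsker's inequality states $D(q\|q_0)\ge\frac2{\ln2}(q-q_0)^2$. In this binary case it is a Taylor bound: as functions of $q$, $D$ and its first derivative vanish at $q_0$, and the second derivative is $\frac1{\ln 2\cdot q(1-q)}\ge\frac4{\ln2}$.

**Definition (memoryless channel).** A channel $W$ from $\{0,1,2\}$ to $\{0,1\}$ is a family of laws $W(\cdot|z)$ on $\{0,1\}$. Feeding $Z^n=(Z_1,\dots,Z_n)$ into $W^n$ means producing $U^n$ with $\mathbb P(U^n=u\,|\,Z^n=z)=\prod_iW(u_i|z_i)$.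

Example: $W(1|0)=0$, $W(1|1)=\frac12$, $W(1|2)=1$ outputs the common bit of $X_i,Y_i$ if they agree, and a fair coin if they differ. The channel of the proof is a noisy version of this one.

We write $Z^{i-1}=(Z_1,\dots,Z_{i-1})$.

## The case $n=1$: laws $(a,m,b)$ with $\sqrt a+\sqrt b\le1$

Let $n=1$, $p=\mathbb P(X=1)$, $q=\mathbb P(Y=1)$. Then $X+Y$ takes the values $0,1,2$ with probabilities $a=(1-p)(1-q)$, $m=1-a-b$, $b=pq$. By Cauchy–Schwarz,
$$\sqrt a+\sqrt b=\sqrt{1-p}\sqrt{1-q}+\sqrt p\sqrt q\le1 .$$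
Squaring gives $2\sqrt{ab}\le 1-a-b=m$, that is, $ab\le m^2/4$. Equality $\sqrt a+\sqrt b=1$ holds when $p=q$.

One more remark: for a fixed sum $a+b=\sigma$ write $a,b=\frac\sigma2\pm d$ with $d\ge 0$, so that $ab=\frac{\sigma^2}4-d^2$. If $\varphi$ is concave, $\varphi(a)+\varphi(b)$ is nonincreasing in $d$, hence nondecreasing in $ab$. If $\varphi$ is convex, it is nonincreasing in $ab$.

**Proposition 4.** Let $n=1$.

(i) $H(X+Y)\le\frac32$, with equality only if $X+Y$ has law $(\frac14,\frac12,\frac14)$.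

(ii) If $0<\alpha<1$, then $F_\alpha\le C_\alpha$. If $1<\alpha\le\alpha^*$, then $F_\alpha\ge C_\alpha$. If $\alpha^*<\alpha<\infty$, then $F_\alpha<C_\alpha$ for some pair with $p=q\ne\frac12$.

*Proof of (i).* Let $m\ge\frac12$. Then $H\le h(m)+(1-m)$, since given that the sum is not $1$ it has two possible values. The function $h(m)+1-m$ has derivative $\log\frac{1-m}m-1$, which is negative for $m>\frac13$. So $H\le h(\frac12)+\frac12=\frac32$, with equality only if $m=\frac12$ and $a=b=\frac14$.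

Let $m<\frac12$. For fixed $m$, $H$ is nondecreasing in $ab$, because $-x\log x$ is concave. The largest allowed value $ab=m^2/4$ is compatible with $a+b=1-m$, because $m\le1-m$; it corresponds to $\sqrt a+\sqrt b=1$, i.e. to $\{a,b\}=\{(1-r)^2,r^2\}$ and $m=2r(1-r)$ with some $r\in[0,\frac12)$. This is the law of the sum of two i.i.d. $\mathrm{Bern}(r)$ bits. The two bits have entropy $2h(r)$, and given the sum one fair bit is left undetermined exactly when the sum is $1$. So $H\le 2h(r)-2r(1-r)$. The derivative of the right side is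
$$2\log\frac{1-r}r-2(1-2r).$$
Since $\ln\frac{1-r}{r}=2\operatorname{artanh}(1-2r)\ge2(1-2r)$, we have $\log\frac{1-r}r\ge\frac2{\ln2}(1-2r)>1-2r$ on $(0,\frac12)$. So the right side is strictly increasing on $[0,\frac12]$ and $H<2h(\frac12)-\frac12=\frac32$. $\square$

*Proof of (ii).* First we fix the root. The function $f(\alpha)=2^\alpha-4\alpha+2$ is strictly convex, $f(1)=0$, $f'(1)=2\ln2-4<0$, $f(3)=-2$, $f(4)=2$. Hence $f>0$ on $[0,1)$, $f$ has exactly one root $\alpha^*>1$, it lies in $(3,4)$, $f<0$ on $(1,\alpha^*)$, and $f>0$ beyond $\alpha^*$.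

Let $m\ge\frac12$. Put $\varphi(m)=m^\alpha+2\big(\frac{1-m}2\big)^\alpha$, so $\varphi(\frac12)=C_\alpha$ and $\varphi'(m)=\alpha\big(m^{\alpha-1}-(\frac{1-m}2)^{\alpha-1}\big)$ for $m<1$. For $\frac13\le m<1$ we have $m\ge\frac{1-m}2$, so $\varphi'\le0$ if $\alpha<1$ and $\varphi'\ge0$ if $\alpha>1$. For $\alpha<1$, concavity of $x^\alpha$ gives $F_\alpha\le\varphi(m)\le C_\alpha$. For $\alpha>1$, convexity gives $F_\alpha\ge\varphi(m)\ge C_\alpha$.

Let $m<\frac12$. For fixed $m$, $F_\alpha$ is nondecreasing in $ab$ if $\alpha<1$ and nonincreasing if $\alpha>1$. So it is bounded (above, respectively below) by its value at the point with $\{\sqrt a,\sqrt b\}=\{\frac{1+s}2,\frac{1-s}2\}$, $m=\frac{1-s^2}2$, for some $s\in(0,1]$. On this curve put $s=\tanh y$ for $s<1$. Then $\frac{1\pm s}2=\frac{e^{\pm y}}{2\cosh y}$ and $m=\frac1{2\cosh^2y}$, so $4^\alpha F_\alpha=e^{g(y)}$ with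
$$g(y)=\ln(2\cosh2\alpha y+2^\alpha)-2\alpha\ln\cosh y,\qquad e^{g(0)}=2+2^\alpha=4^\alpha C_\alpha .$$
Differentiating,
$$g'(y)=\frac{2\alpha\,\big[2\sinh(2\alpha y)\cosh y-\sinh y\,(2\cosh2\alpha y+2^\alpha)\big]}{(2\cosh 2\alpha y+2^\alpha)\cosh y},$$
and the square bracket equals $\psi(y)=2\sinh(ky)-2^\alpha\sinh y$ with $k=2\alpha-1$. Since $\sinh$ is convex on $[0,\infty)$ and vanishes at $0$, for $y>0$ we have $\sinh(ky)\ge k\sinh y$ if $k\ge1$, and $\sinh(ky)\le k\sinh y$ if $0\le k\le1$.

- If $0<\alpha<1$: when $k\le0$, $\psi(y)\le-2^\alpha\sinh y<0$; when $0<k<1$, $\psi(y)\le-f(\alpha)\sinh y<0$. So $g(y)\le g(0)$ and $F_\alpha\le C_\alpha$ on the curve.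
- If $1<\alpha\le\alpha^*$: $\psi(y)\ge(4\alpha-2-2^\alpha)\sinh y\ge0$. So $g(y)\ge g(0)$ and $F_\alpha\ge C_\alpha$ on the curve.
- If $\alpha>\alpha^*$: $\sinh(ky)/\sinh y\to k$ as $y\downarrow0$, and $2k=4\alpha-2<2^\alpha$. So $\psi<0$ for small $y>0$, and $F_\alpha<C_\alpha$ at the corresponding point. This point is realized by $p=q=\frac{1-s}2\ne\frac12$.

The endpoint $s=1$ follows in the first two cases by continuity. $\square$

## Subadditivity proves the case $\alpha=1$ and fails for other orders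

The first thing to try for general $n$ is to reduce to single coordinates. For Shannon entropy this works at once.

**Lemma 5.** If $\mu*\nu=(\frac14,\frac12,\frac14)^{\otimes n}$, then $\mu$ and $\nu$ are both uniform on $\{0,1\}^n$.

*Proof.* In generating polynomials, with $t^x=t_1^{x_1}\cdots t_n^{x_n}$,
$$\Big(\sum_x\mu(x)t^x\Big)\Big(\sum_y\nu(y)t^y\Big)=\prod_{i=1}^n\Big(\frac{1+t_i}2\Big)^2 .$$
The ring $\mathbb R[t_1,\dots,t_n]$ has unique factorization, and the $1+t_i$ are irreducible and pairwise not proportional. So the first factor is $c\prod_i(1+t_i)^{a_i}$ and the second is $c'\prod_i(1+t_i)^{2-a_i}$. Each factor on the left has degree at most $1$ in $t_i$, so $a_i\le1$ and $2-a_i\le1$, hence $a_i=1$. Thus all coefficients of the first factor are equal, and likewise for the second. $\square$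

**Proof of Theorem 1 for $\alpha=1$.** The bits $X_i,Y_i$ are independent for each $i$, so by subadditivity and Proposition 4(i), $H(X+Y)\le\sum_iH(X_i+Y_i)\le\frac32n$, the value at the uniform pair. Equality forces every $X_i+Y_i$ to have law $(\frac14,\frac12,\frac14)$ and the coordinates of $X+Y$ to be independent. So $P=(\frac14,\frac12,\frac14)^{\otimes n}$, and Lemma 5 applies. $\square$

For $\alpha\neq1$ Proposition 4(ii) still handles single coordinates, but the first inequality, subadditivity, breaks. Take $\alpha=\frac12$, $n=2$, $Y=0$, and let $X$ take the values $00,01,10,11$ with probabilities $\frac1{100}(83,7,7,3)$. Each coordinate is $\mathrm{Bern}(\frac1{10})$, so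
$$\Big(\sqrt{0.9}+\sqrt{0.1}\Big)^2=1.6,\qquad\text{while}\qquad \frac{\sqrt{83}+2\sqrt7+\sqrt3}{10}>\frac{9.11+5.29+1.73}{10}=1.613 .$$
Since $H_{1/2}=2\log\sum\sqrt{\cdot}$, this gives $H_{1/2}(X+Y)>H_{1/2}(X_1+Y_1)+H_{1/2}(X_2+Y_2)$.

For $\alpha>1$ matters are worse: the statement for $n=1$ can be true while the statement for $n=2$ is false. Take $\alpha=2<\alpha^*$. Let $\mu$ give weight $\frac13$ to each of $00,11$ and $\frac16$ to each of $01,10$, and let $\nu$ give weight $\frac16$ to each of $00,11$ and $\frac13$ to each of $01,10$. Then $P(1,1)=4\cdot\frac1{18}=\frac29$; the four points of $\{0,2\}^2$ have probability $\frac1{18}$ each; and the four points with exactly one coordinate equal to $1$ have probability $\frac1{36}+\frac19=\frac5{36}$ each. So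
$$F_2=\frac4{81}+\frac4{324}+\frac{100}{1296}=\frac{180}{1296}=\frac{80}{576}<\frac{81}{576}=\Big(\frac38\Big)^2=C_2^2 ,$$
and $H_2(X+Y)$ exceeds its value at the uniform pair. So no argument that only passes formally from $n=1$ to $n$, for all orders alike, can succeed: the hypothesis $\alpha<1$ must enter in the passage itself.

## Tilting the pair: from $F_\alpha$ to $(1-\alpha)H(Z)-\alpha I(X;Y)$

From here on $0<\alpha<1$ and $\beta=1-\alpha$. The purpose of this section is to trade $\log F_\alpha$ for Shannon quantities, for which chain rules exist. The price is that $X$ and $Y$ become dependent.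

**Lemma 6.** For all laws $\mu,\nu$ on $\{0,1\}^n$ there is a joint law $Q$ of $(X,Y)$ such that, with $Z=X+Y$ and all entropies under $Q$, $Z$ has law $P^\alpha/F$, where $F=F_\alpha(\mu,\nu)$, and
$$\log F\le\beta H(Z)-\alpha I(X;Y). \tag{1}$$

*Proof.* Reweight the sum $z$ from $P(z)$ to $P(z)^\alpha/F$, and keep the conditional law of $(x,y)$ given $z$:
$$Q(x,y)=\frac{P(z)^\alpha}F\cdot\frac{\mu(x)\nu(y)}{P(z)},\qquad z=x+y,$$
and $Q(x,y)=0$ if $P(z)=0$. Since $\sum_{x+y=z}\mu(x)\nu(y)=P(z)$, $Z$ has law $P^\alpha/F$ and $Q(x,y|z)=\mu(x)\nu(y)/P(z)$. From the law of $Z$,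
$$H(Z)=-\mathbb E_Q\log\frac{P(Z)^\alpha}F=\log F-\alpha\,\mathbb E_Q\log P(Z).$$
From the conditional law, $-H(X,Y|Z)=\mathbb E_Q\log\mu(X)+\mathbb E_Q\log\nu(Y)-\mathbb E_Q\log P(Z)$. Together,
$$\log F=H(Z)+\alpha\big[H(X,Y|Z)+\mathbb E_Q\log\mu(X)+\mathbb E_Q\log\nu(Y)\big].$$
Where $Q$ puts mass, $\mu(x)$ and $\nu(y)$ are positive, so Gibbs' inequality gives $\mathbb E_Q\log\mu(X)\le-H(X)$ and $\mathbb E_Q\log\nu(Y)\le-H(Y)$. As $Z$ is a function of $(X,Y)$, $H(X,Y|Z)=H(X,Y)-H(Z)$. Hence
$$\log F\le(1-\alpha)H(Z)+\alpha\big[H(X,Y)-H(X)-H(Y)\big]=\beta H(Z)-\alpha I(X;Y).\qquad\square$$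

Example: $n=1$, $\alpha=\frac12$, $\mu,\nu$ uniform. Then $P^{1/2}=(\frac12,\frac1{\sqrt2},\frac12)$, $F=1+\frac1{\sqrt2}$, and under $Q$ we have $\mathbb P(X\ne Y)=\frac{1/\sqrt2}{1+1/\sqrt2}=\sqrt2-1<\frac12$. Both bits are still uniform, but now they agree more often than not.

So it suffices to prove Theorem 2. The natural plan is again to split into coordinates. The entropy term is fine, $H(Z)\le\sum_iH(Z_i)$. But we also need a lower bound for $I(X;Y)$, and $I(X;Y)\ge\sum_iI(X_i;Y_i)$ is false for dependent coordinates: if $X_1=X_2=Y_1=Y_2$ is one fair bit, then $I(X;Y)=1$ while $\sum_iI(X_i;Y_i)=2$. In this example $\beta H(Z)-\alpha I(X;Y)=\beta-\alpha$, while the sum of the one-coordinate values is $2(\beta-\alpha)$, which is smaller as soon as $\alpha>\frac12$. So the plan stops at the lower bound for $I(X;Y)$.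

## A noisy common bit $U$ that makes $X$ and $Y$ conditionally independent

To get past this point, we bound $I(X;Y)$ from below through an auxiliary variable. Let $U$ be any variable on the same space. Expanding $I(X;Y,U)$ in two ways,
$$I(X;Y)=I(X;U)+I(X;Y|U)-I(X;U|Y)\ \ge\ I(X;U)-I(X;U|Y),$$
and what is lost is exactly $I(X;Y|U)$. We shall produce $U$ from $Z$ by a memoryless channel. Then two things happen. First, $-I(X;U)$ and the like consist of $H(U)$ and of conditional entropies of $U$, which split over coordinates in the direction we need. Second, the remaining term $\beta H(Z)-\alpha H(U)$ compares $Z$ with a noisy copy of itself, so both entropies can be expanded along the same past $Z^{i-1}$.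

The channel must lose nothing at the expected optimum, so $U$ should make $X$ and $Y$ conditionally independent there. This fixes it, as follows.

**Step 1: the optimum among symmetric bit pairs.** Let $n=1$, $X$ uniform, $Y=X\oplus D$ with $D\sim\mathrm{Bern}(t)$ independent of $X$. Then $H(Z)=h(t)+1-t$ and $I(X;Y)=1-h(t)$, so
$$\beta H(Z)-\alpha I(X;Y)=h(t)-\beta t+\beta-\alpha .$$
This is concave in $t$ and largest where $\log\frac{1-t}t=\beta$. So put
$$T=2^{-\beta}\in(\tfrac12,1),\qquad\theta=\frac T{1+T}\in(\tfrac13,\tfrac12),\qquad q_0=1-\theta=\frac1{1+T}\ge\frac12 ,$$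
and the optimal $t$ is $\theta$. Note $\log\frac\theta{1-\theta}=-\beta$.

**Step 2: splitting the noise.** We want a uniform bit $U$ with $X=U\oplus A$, $Y=U\oplus B$, where $A,B$ are i.i.d. $\mathrm{Bern}(\delta)$ and independent of $U$, and $\mathbb P(X\ne Y)=\theta$. So let $\delta\in(0,\frac12)$ be the unique solution of
$$2\delta(1-\delta)=\theta ,\qquad\text{and then}\qquad \delta^2+(1-\delta)^2=1-\theta .$$

**Step 3: reading off the channel.** In this model, given $Z=1$ exactly one of $X,Y$ differs from $U$, and $U$ is a fair bit by symmetry. Given $Z=0$ or $Z=2$, i.e. $X=Y$, the bit $U$ differs from both with probability $\delta^2/(\delta^2+(1-\delta)^2)$. So put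
$$\varepsilon=\frac{\delta^2}{1-\theta},\qquad 1-\varepsilon=\frac{(1-\delta)^2}{1-\theta},$$
and let $W$ be the channel from $\{0,1,2\}$ to $\{0,1\}$ with
$$W(1|0)=\varepsilon,\qquad W(1|1)=\tfrac12,\qquad W(1|2)=1-\varepsilon .$$

**Step 4: identities between the parameters.** These serve the final computation. Put $\kappa=1-2\varepsilon$ and $\Lambda=\log\frac{1-\delta}\delta$. Then:

- $(1-\theta)\varepsilon+\frac\theta2=\delta^2+\delta(1-\delta)=\delta$.
- $\varepsilon(1-\varepsilon)=\dfrac{\delta^2(1-\delta)^2}{(1-\theta)^2}=\dfrac{\theta^2}{4(1-\theta)^2}=\dfrac{T^2}4$, hence $\kappa^2=1-4\varepsilon(1-\varepsilon)=1-T^2$ and $\kappa=\sqrt{1-T^2}$ (positive since $\varepsilon<1-\varepsilon$).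
- $1-2\delta=(1-\delta)^2-\delta^2=(1-\theta)(1-2\varepsilon)=(1-\theta)\kappa$.
- $\log\frac{1-\varepsilon}\varepsilon=2\Lambda$.

For every $x\in(0,1)$ we have $h(x)=-\frac12\log(x(1-x))-\frac12(1-2x)\log\frac{1-x}x$, as one sees by comparing the coefficients of $\log x$ and $\log(1-x)$. Applied to $\varepsilon$, with $-\frac12\log\frac{T^2}4=1+\beta$, and to $\delta$, with $\delta(1-\delta)=\frac\theta2$, this gives
$$h(\varepsilon)=1+\beta-\kappa\Lambda,\qquad 2h(\delta)=1-\log\theta-(1-\theta)\kappa\Lambda .\tag{2}$$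

Example: for $\alpha=\frac12$ we get $T=\frac1{\sqrt2}$, $\theta=\sqrt2-1$ (the value of the previous example), $\kappa=\frac1{\sqrt2}$, $1-2\delta=(2-\sqrt2)\frac1{\sqrt2}=\sqrt2-1$, so $\delta=1-\frac1{\sqrt2}\approx0.293$, and $\varepsilon=\frac12(1-\frac1{\sqrt2})\approx0.146$.

## The one-letter inequality for $\beta H(Z)-\alpha H(U)$

We now bound the remaining term for one coordinate, for every law of $Z$. If $Z$ has law $(\frac{1-p}2,p,\frac{1-p}2)$, then $U$ is a fair bit and $\beta H(Z)-\alpha H(U)=\beta(h(p)+1-p)-\alpha$. This is concave in $p$, with slope $\beta(\log\frac{1-\theta}\theta-1)=\beta(\beta-1)=-\alpha\beta$ at $p=\theta$, so it lies below a line of slope $-\alpha\beta$. The content of the next lemma is that asymmetric laws, which make $H(U)$ smaller, do not rise above this line. A bound that is linear in $\mathbb P(Z=1)$ is convenient, because it will be averaged over the past.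

We use $J(x)=1-h(\frac{1+x}2)$ for $|x|\le1$. It is even. Differentiating $\frac12[(1+x)\ln(1+x)+(1-x)\ln(1-x)]$ gives $\operatorname{artanh}x=\sum_{j\ge1}\frac{x^{2j-1}}{2j-1}$, so
$$J(x)=\frac1{\ln2}\sum_{j\ge1}\frac{x^{2j}}{2j(2j-1)},$$
with $|x|=1$ included by continuity. Hence $0\le J\le1$, $J(x)=0$ only for $x=0$, and $J(cx)\le c^2J(x)$ for $0\le c\le1$, because $c^{2j}\le c^2$.

**Lemma 7.** Let $Z$ have any law $(p_0,p_1,p_2)$ on $\{0,1,2\}$ and let $U$ be obtained from $Z$ through $W$. Then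
$$\beta H(Z)-\alpha H(U)\le K-\alpha\beta\,\mathbb P(Z=1),\qquad K:=\beta(1+\log(1+T))-\alpha,$$
with equality only if $(p_0,p_1,p_2)=\pi:=(\frac{1-\theta}2,\theta,\frac{1-\theta}2)$.

*Proof.*

**Step 1: coordinates in which both entropies are explicit.** Put $p=p_1$, $q=1-p$ and $p_0-p_2=qv$ with $|v|\le1$ (take $v=0$ if $q=0$). Given $Z\ne1$, the value $0$ has probability $\frac{1+v}2$, so $H(Z)=h(p)+q(1-J(v))$. Moreover
$$\mathbb P(U=1)=p_0\varepsilon+\tfrac p2+p_2(1-\varepsilon)=\tfrac12-\tfrac\kappa2(p_0-p_2),$$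
so $H(U)=1-J(\kappa qv)$. Next, $\log\theta=-\beta-\log(1+T)$ and $\log q_0=-\log(1+T)$ give
$$D(q\|q_0)=-h(p)-q\log q_0-p\log\theta=-h(p)+\log(1+T)+\beta p ,$$
that is,
$$h(p)-\beta p=\log(1+T)-D(q\|q_0).\tag{3}$$

**Step 2: an exact formula.** Since $\beta q+\alpha\beta p=\beta-\beta p(1-\alpha)=\beta-\beta^2p$,
$$\beta H(Z)-\alpha H(U)+\alpha\beta p=\beta+\beta\big(h(p)-\beta p\big)-\beta qJ(v)-\alpha+\alpha J(\kappa qv),$$
and by (3) the right side is $K+\alpha J(\kappa qv)-\beta qJ(v)-\beta D(q\|q_0)$. As $0\le\kappa q\le1$, we have $J(\kappa qv)\le\kappa^2q^2J(v)$, so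
$$\beta H(Z)-\alpha H(U)+\alpha\beta p\le K+J(v)\,q\,(\alpha\kappa^2q-\beta)-\beta D(q\|q_0).$$
It remains to show
$$J(v)\,q\,(\alpha\kappa^2q-\beta)\le\beta D(q\|q_0). \tag{4}$$

**Step 3: the case $\alpha\kappa^2q\le\beta$.** The left side of (4) is $\le0$ and the right side is $\ge0$. Equality in the lemma forces both to be $0$, so $q=q_0$. For this $q$,
$$\alpha\kappa^2q_0=\alpha\frac{1-T^2}{1+T}=\alpha(1-T)\le\alpha\beta\ln2<\beta,$$
where we used $1-2^{-\beta}\le\beta\ln2$. So the factor $q(\alpha\kappa^2q-\beta)$ is not $0$, and $J(v)=0$, $v=0$. The law is then $\pi$.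

**Step 4: the case $\alpha\kappa^2q>\beta$.** Here we show that (4) is strict. Let $l=\ln2$ and $x=q/q_0$. Since $J(v)\le1$, the left side of (4) is at most $q(\alpha\kappa^2q-\beta)$. Since $1+T=1/q_0$,
$$\alpha\kappa^2=\alpha(1-T)(1+T)=\frac{\alpha(1-T)}{q_0}\le\frac{\beta l}{q_0},$$
so the left side is at most $\beta q(lx-1)=\beta q_0(lx^2-x)$. By Pinsker's inequality and $q_0\ge\frac12$,
$$D(q\|q_0)\ge\frac2l(q-q_0)^2=\frac2lq_0^2(x-1)^2\ge\frac{q_0}l(x-1)^2 .$$
So it suffices that the quadratic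
$$\tfrac1l(x-1)^2-(lx^2-x)=\big(\tfrac1l-l\big)x^2-\big(\tfrac2l-1\big)x+\tfrac1l$$
is positive. Its leading coefficient is positive because $l<1$, and its discriminant is
$$\big(\tfrac2l-1\big)^2-\tfrac4l\big(\tfrac1l-l\big)=\tfrac4{l^2}-\tfrac4l+1-\tfrac4{l^2}+4=5-\tfrac4l<0,$$
because $l<0.7<\frac45$. Hence it is positive for all $x$, and (4) is strict. $\square$

## Proof of Theorem 2

Let $X=X^n$, $Y=Y^n$ be arbitrarily dependent on $\{0,1\}^n$, and $Z=Z^n=X+Y$. Let $U=U^n$ be the output of the memoryless channel $W^n$ with input $Z^n$, conditionally independent of $(X,Y)$ given $Z$. Put $t_i=\mathbb P(Z_i=1)=\mathbb P(X_i\ne Y_i)$.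

**Step 1: bound $I(X;Y)$ from below through $U$.** We have seen $I(X;Y)\ge I(X;U)-I(X;U|Y)$. Since $I(X;U|Y)=I(X,Y;U)-I(Y;U)$,
$$I(X;Y)\ge I(X;U)+I(Y;U)-I(X,Y;U)=H(U)-H(U|X)-H(U|Y)+H(U|X,Y).$$
The channel is memoryless and depends on $(X,Y)$ only through $Z$, so $H(U|X,Y)=\sum_iH(U_i|Z_i)$. Also $H(U|X)\le\sum_iH(U_i|X)\le\sum_iH(U_i|X_i)$, and the same with $Y$. Therefore
$$\beta H(Z)-\alpha I(X;Y)\le\big[\beta H(Z^n)-\alpha H(U^n)\big]+\alpha\sum_i\big[H(U_i|X_i)+H(U_i|Y_i)-H(U_i|Z_i)\big].\tag{5}$$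

**Step 2: split the first bracket over coordinates.** Given $Z^{i-1}=z^{i-1}$, the joint law of $(U^{i-1},Z_i,U_i)$ is
$$\prod_{j<i}W(u_j|z_j)\cdot\mathbb P(Z_i=z_i|Z^{i-1}=z^{i-1})\,W(u_i|z_i),$$
so $U^{i-1}$ is independent of $(Z_i,U_i)$ given $Z^{i-1}$. Hence
$$H(U_i|U^{i-1})\ge H(U_i|U^{i-1},Z^{i-1})=H(U_i|Z^{i-1}),$$
and by the chain rule for both entropies,
$$\beta H(Z^n)-\alpha H(U^n)\le\sum_i\big[\beta H(Z_i|Z^{i-1})-\alpha H(U_i|Z^{i-1})\big].$$
Conditionally on $Z^{i-1}=\zeta$, the bit $U_i$ is obtained from $Z_i$ through $W$. Lemma 7 applies for each $\zeta$. Averaging over $\zeta$, and using that $\mathbb P(Z_i=1|Z^{i-1})$ has mean $t_i$,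
$$\beta H(Z^n)-\alpha H(U^n)\le\sum_i(K-\alpha\beta t_i).\tag{6}$$

**Step 3: compute the other terms.** From the definition of $W$, $H(U_i|Z_i)=(1-t_i)h(\varepsilon)+t_i$. If $X_i=Y_i$, then $Z_i\in\{0,2\}$ and $U_i\neq X_i$ with probability $\varepsilon$. If $X_i\ne Y_i$, then $U_i\ne X_i$ with probability $\frac12$. So
$$H(U_i|X_i)=H(U_i\oplus X_i|X_i)\le H(U_i\oplus X_i)=h\big((1-t_i)\varepsilon+\tfrac{t_i}2\big),$$
and the same bound holds for $H(U_i|Y_i)$.

**Step 4: maximize a concave function of one variable.** By (5), (6) and Step 3, $\beta H(Z)-\alpha I(X;Y)\le\sum_ib(t_i)$ with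
$$b(t)=K-\alpha\beta t+2\alpha h\big((1-t)\varepsilon+\tfrac t2\big)-\alpha(1-t)h(\varepsilon)-\alpha t .$$
As $h$ is concave and its argument is affine in $t$, $b$ is concave. At $t=\theta$ the argument of $h$ is $\delta$, and $h'(\delta)=\Lambda$. Since $2(\frac12-\varepsilon)=\kappa$, (2) gives
$$\frac{b'(\theta)}\alpha=-\beta+\kappa\Lambda+h(\varepsilon)-1=-\beta+\kappa\Lambda+(1+\beta-\kappa\Lambda)-1=0 .$$
So $b(t)\le b(\theta)$ for all $t\in[0,1]$.

**Step 5: evaluate the maximum.** By (2),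
$$b(\theta)=K-\alpha\beta\theta+\alpha\big[1-\log\theta-(1-\theta)\kappa\Lambda\big]-\alpha(1-\theta)(1+\beta-\kappa\Lambda)-\alpha\theta .$$
The terms with $\Lambda$ cancel. The rest is $K-\alpha\beta\theta+\alpha-\alpha\log\theta-\alpha(1-\theta)-\alpha\beta(1-\theta)-\alpha\theta=K-\alpha\beta-\alpha\log\theta$. With $\log\theta=-\beta-\log(1+T)$ and the definition of $K$,
$$b(\theta)=\beta-\alpha+\log(1+T)=1-2\alpha+\log(1+2^{\alpha-1})=\log\big(2^{1-2\alpha}+2^{-\alpha}\big)=\log C_\alpha .\tag{7}$$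
This proves the inequality $\beta H(Z)-\alpha I(X;Y)\le n\log C_\alpha$.

**Step 6: the consequence and its sharpness.** As $\alpha$ runs over $(0,1)$, $T$ runs over $(\frac12,1)$ and $\theta=\frac T{1+T}$ runs over $(\frac13,\frac12)$. So a given $\theta\in(\frac13,\frac12)$ belongs to some $\alpha\in(0,1)$. By (3) with $p=\theta$ (so $q=q_0$), $\log(1+T)=h(\theta)-\beta\theta$. Then (7) gives
$$\log C_\alpha=\beta-\alpha+h(\theta)-\beta\theta=\beta\big(h(\theta)+1-\theta\big)-\alpha\big(1-h(\theta)\big).$$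
If $I(X;Y)\le n(1-h(\theta))$, then
$$\beta H(X+Y)\le n\log C_\alpha+\alpha I(X;Y)\le n\beta\big(h(\theta)+1-\theta\big),$$
and we divide by $\beta$. For sharpness take independent pairs $(X_i,Y_i)$ with $X_i$ uniform and $Y_i=X_i\oplus D_i$, where $D_i\sim\mathrm{Bern}(\theta)$ is independent of $X_i$. Then $I(X;Y)=n(1-h(\theta))$ and $H(X+Y)=n(h(\theta)+1-\theta)$. $\square$

## Proof of Theorem 1 for $0<\alpha<1$, with uniqueness

The values $\alpha=0$ and $\alpha=1$ are done.

**Step 1: the inequality.** By Lemma 6 and Theorem 2, applied to the law $Q$,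
$$\log F_\alpha(\mu,\nu)\le\beta H(Z)-\alpha I(X;Y)\le n\log C_\alpha .\tag{8}$$
Since $\frac1{1-\alpha}>0$, $H_\alpha(X+Y)\le\frac{n\log C_\alpha}{1-\alpha}$, which is the value at the uniform pair.

**Step 2: uniqueness.** Suppose $F_\alpha(\mu,\nu)=C_\alpha^n$. Then equality holds throughout (8), hence at each stage of the proof of Theorem 2 for $Q$, and in particular in (6). So for every $i$ and every $\zeta$ with positive $Q$-probability, equality holds in Lemma 7 for the conditional law of $Z_i$ given $Z^{i-1}=\zeta$, and this law is $\pi$. Hence $Z$ has law $\pi^{\otimes n}$ under $Q$. By Lemma 6 this law is $P^\alpha/F$, so $P$ is proportional to $\prod_i\pi(z_i)^{1/\alpha}$. Now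
$$\frac{\pi(1)}{\pi(0)}=\frac{\pi(1)}{\pi(2)}=\frac{2\theta}{1-\theta}=2T=2^{1-\beta}=2^\alpha ,$$
so each factor of $P$ is proportional to $(1,2,1)$, and $P=(\frac14,\frac12,\frac14)^{\otimes n}$. By Lemma 5, $\mu$ and $\nu$ are uniform. $\square$

## Proof of Theorem 3: parity perturbations for $n\ge2$ and the root $\alpha^*$ for $n=1$

For $\alpha\in[0,1]$ the uniform pair is optimal by Theorem 1.

**Step 1: $n\ge2$ and $1<\alpha<\infty$; a perturbation that beats the uniform pair.** This generalizes the example with $\alpha=2$ above, which is the case $n=2$, $e=\frac13$. Let $\chi(x)=(-1)^{x_1+x_2}$, $0<e\le1$, and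
$$\mu=2^{-n}(1+e\chi),\qquad\nu=2^{-n}(1-e\chi).$$
These are probability laws, since $\chi$ has mean $0$. Let $P_0=(\frac14,\frac12,\frac14)^{\otimes n}$. Then
$$P(z)=\sum_{x+y=z}4^{-n}\big[1+e(\chi(x)-\chi(y))-e^2\chi(x)\chi(y)\big].$$
The terms linear in $e$ cancel, because the set of pairs with $x+y=z$ is symmetric under exchange of $x$ and $y$. Moreover $\chi(x)\chi(y)=(-1)^{z_1+z_2}=:\sigma(z)$, which is $(-1)$ to the number of $i\le2$ with $z_i=1$. So $P(z)=P_0(z)(1-e^2\sigma(z))$. Since $P_0^\alpha$ and $\sigma$ are products over coordinates,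
$$\frac{d}{d(e^2)}F_\alpha\Big|_{e=0}=-\alpha\sum_zP_0(z)^\alpha\sigma(z)=-\alpha\,\big(2\cdot4^{-\alpha}-2^{-\alpha}\big)^2C_\alpha^{n-2}.$$
As $2\cdot4^{-\alpha}\ne2^{-\alpha}$ for $\alpha\ne1$, this is negative. So $F_\alpha<C_\alpha^n$ for small $e>0$. For $\alpha>1$ this means that $H_\alpha(X+Y)$ exceeds its value at the uniform pair. (For $\alpha<1$ it means the opposite, in agreement with Theorem 1.)

**Step 2: $\alpha=\infty$ and any $n$.** Take all bits of $X$ and $Y$ i.i.d. $\mathrm{Bern}(\frac13)$. Each $Z_i$ has law $(\frac49,\frac49,\frac19)$, so $\max_zP(z)=(\frac49)^n<2^{-n}$, while the uniform pair has $\max_zP(z)=2^{-n}$. So the uniform pair is not optimal.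

**Step 3: $n=1$ and $1<\alpha<\infty$.** For $\alpha>1$ optimality of the uniform pair means $F_\alpha\ge C_\alpha$ for all $p,q$. By Proposition 4(ii) this holds if $1<\alpha\le\alpha^*$ and fails if $\alpha>\alpha^*$. The location and uniqueness of $\alpha^*$ were shown at the start of that proof. $\square$
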